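\title{A Borel strongly affine function vanishing on the extreme points}

\begin{abstract}
A real function on a compact convex set $X$ is strongly affine if it satisfies the barycentric formula for every Radon probability measure on $X$. We show that Borel strongly affine functions need not be determined by their values at extreme points: there are a Choquet simplex $X$ and a Borel strongly affine function $u\colon X\to[0,1]$ that vanishes on $\operatorname{ext}X$ and attains the value $1$. In the example $\operatorname{ext}X$ is completely metrizable. When $\operatorname{ext}X$ is Lindel\"of, every strongly affine function is determined by extreme points. The simplex is a state space over a tree with continuum branching, topologized so that a Radon measure charges only countably many subtrees.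
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact convex subset of a Hausdorff locally convex space $E$, and let $\operatorname{ext}X$ be the set of its extreme points. Every Radon probability measure $\mu$ on $X$ has a \emph{barycenter}, the unique point $r(\mu)\in X$ with $\ell(r(\mu))=\int_X\ell\,d\mu$ for all continuous linear functionals $\ell$ on $E$. A function $f\colon X\to\mathbb R$ is \emph{strongly affine} if for every Radon probability measure $\mu$ on $X$ it is $\mu$-integrable and
\[
\int_X f\,d\mu=f(r(\mu)).
\]
We write $A_{sa}(X)$ for the space of strongly affine functions and $\operatorname{Bo}(X)$ for the space of Borel measurable real functions on $X$. A space $\mathcal H$ of real functions on $X$ is \emph{determined by extreme points} if every $w\in\mathcal H$ satisfies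
\begin{equation}\label{eq:det}
\inf w(\operatorname{ext}X)\le w(x)\le\sup w(\operatorname{ext}X)\qquad\text{for all }x\in X.
\end{equation}

Inequality \eqref{eq:det} is a maximum principle. It holds for a continuous affine function $w$, because $\{w\le\sup w(\operatorname{ext}X)\}$ is a closed convex set containing $\operatorname{ext}X$, hence all of $X$ by the Krein--Milman theorem. Without continuity, affinity alone is too weak. Let $X$ be the set of probability measures on $[0,1]$ with the weak$^*$ topology; its extreme points are the Dirac measures $\delta_t$. The function $w(\mu)=1-\sum_t\mu(\{t\})$, the diffuse mass of $\mu$, is affine, vanishes at every $\delta_t$, and equals $1$ at Lebesgue measure $\lambda$. What goes wrong is that $\lambda$ is a continuous average of Dirac measures: it is the barycenter of the image $M$ of $\lambda$ under $t\mapsto\delta_t$, and $\int w\,dM=0\ne w(\lambda)$. Strong affinity asks for compatibility with all such averages, and it excludes this example.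

One now expects \eqref{eq:det} to follow from integral representation: if $x$ is the barycenter of a measure $\mu$ carried by $\operatorname{ext}X$, then $w(x)=\int w\,d\mu$ lies between the bounds. In a general compact convex set the available measures are carried by $\operatorname{ext}X$ only in a weak sense: they vanish on the Baire sets disjoint from $\operatorname{ext}X$. This suffices when $w$ is Baire measurable (Remark~\ref{rem:baire}). For a Radon measure every Borel set differs from some Baire set by a null set, so it is tempting to guess that Borel measurability suffices too. This is the question posed in \cite{KRS}: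
\begin{quote}
\emph{Is $A_{sa}(X)\cap\operatorname{Bo}(X)$ determined by extreme points for every compact convex set $X$?}
\end{quote}
The weak point of the guess is that the Baire set approximating a Borel set disjoint from $\operatorname{ext}X$ need not itself be disjoint from $\operatorname{ext}X$. The answer is no.

\begin{theorem}\label{thm:main}
There are a compact convex set $X$ and a function $u\in A_{sa}(X)\cap\operatorname{Bo}(X)$ with $0\le u\le1$, $u=0$ on $\operatorname{ext}X$, and $u(x)=1$ for some $x\in X$. Hence $A_{sa}(X)\cap\operatorname{Bo}(X)$ need not be determined by extreme points.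
\end{theorem}

The set $X$, its extreme points and the function $u$ are all well behaved.

\begin{theorem}\label{thm:props}
The set $X$ and the function $u$ constructed in the proof of Theorem~\ref{thm:main} have the following properties.
\begin{itemize}
\item[(a)] $X$ is a Choquet simplex.
\item[(b)] $\operatorname{ext}X$ is the intersection of a compact set with countably many open sets, and it is homeomorphic to $D^{\mathbb N}$ with $D$ discrete of cardinality $2^{\aleph_0}$. In particular, $\operatorname{ext}X$ is completely metrizable.
\item[(c)] $\{u>c\}$ is an $F_\sigma$ set for every $c\in\mathbb R$, and $u$ is the pointwise limit of an increasing sequence of upper semicontinuous concave functions $X\to[0,1]$.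
\item[(d)] For all reals $a\ne b$ there is $v\in A_{sa}(X)\cap\operatorname{Bo}(X)$ with $v=a$ on $\operatorname{ext}X$ and $v(x)=b$ for some $x\in X$. In particular, no estimate $\sup_X|v|\le C\sup_{\operatorname{ext}X}|v|$ with $C<\infty$ holds on $A_{sa}(X)\cap\operatorname{Bo}(X)$.
\end{itemize}
\end{theorem}

There is a positive counterpart, with a hypothesis on $\operatorname{ext}X$ instead of on the function.

\begin{theorem}\label{thm:lindelof}
If $X$ is a compact convex set with $\operatorname{ext}X$ Lindel\"of (for example, if $X$ is metrizable), then the whole space $A_{sa}(X)$ is determined by extreme points.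
\end{theorem}

By Theorems~\ref{thm:main} and~\ref{thm:props}, the Lindel\"of hypothesis cannot be replaced by complete metrizability of $\operatorname{ext}X$, even for Borel functions on simplices.

We prove Theorem~\ref{thm:lindelof} first (Section~\ref{sec:lindelof}), since it shows what a counterexample must avoid. Section~\ref{sec:state} reduces Theorem~\ref{thm:main} to finding a compact space, a space of continuous functions on it and an $F_\sigma$ set with two competing properties. Section~\ref{sec:model} shows the mechanism that reconciles them on a space with two levels, Sections~\ref{sec:tree} and~\ref{sec:ann} carry out the construction, and Section~\ref{sec:props} proves Theorem~\ref{thm:props}.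

\section{Radon measures}\label{sec:radon}

Let $K$ be a compact Hausdorff space. A \emph{Radon measure} on $K$ is a finite positive Borel measure $\nu$ with $\nu(A)=\sup\{\nu(Q):Q\subset A\text{ compact}\}$ for every Borel set $A$; the same formula then holds for all sets measurable with respect to the completion of $\nu$, and integrability always refers to the completion. A signed Radon measure $\sigma$ is a difference of two Radon measures; its variation $|\sigma|$ is a Radon measure. By the Riesz theorem, the space $\mathcal M(K)$ of signed Radon measures with the norm $|\sigma|(K)$ is the dual of $C(K)$. The set $P(K)$ of Radon probability measures, with the weak$^*$ topology, is compact and convex, and its extreme points are the Dirac measures $\delta_y$. A functional on $C(K)$ of norm $1$ with value $1$ at the constant $1$ belongs to $P(K)$, since $|\sigma|(K)=\sigma(K)$ forces the negative part of $\sigma$ to vanish. Throughout, $\lambda$ is Lebesgue measure on $[0,1]$ and $\lambda(g)=\int g\,d\lambda$.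

Radon measures are additive over \emph{uncountable} families of open sets. This is the engine of the construction; it fails for closed sets, as the points of $[0,1]$ and $\lambda$ show.

\begin{lemma}\label{lem:tau}
Let $\nu$ be a Radon measure and $\sigma$ a signed Radon measure on $K$.
\begin{itemize}
\item[(a)] If $(G_i)$ is an upward directed family of open sets, then $\nu(\bigcup_iG_i)=\sup_i\nu(G_i)$.
\item[(b)] If $(G_i)$ is a family of pairwise disjoint open sets, then $\sigma(\bigcup_iG_i)=\sum_i\sigma(G_i)$, with only countably many nonzero terms and absolute convergence.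
\item[(c)] If $(h_i)$ is an upward directed family of continuous functions $K\to[0,1]$ and $h=\sup_ih_i$, then $\int h\,d\nu=\sup_i\int h_i\,d\nu$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A compact subset of $\bigcup_iG_i$ is covered by finitely many $G_i$, hence by a single one. Use inner regularity.

(b) By (a) applied to finite unions, $|\sigma|(\bigcup_iG_i)=\sum_i|\sigma|(G_i)<\infty$. So $|\sigma|(G_i)>0$ for countably many $i$ only, and the same identity for the remaining indices shows that the union of the remaining sets is $|\sigma|$-null. Countable additivity finishes the proof.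

(c) The function $h$ is lower semicontinuous, hence Borel, and $\int h_i\,d\nu\le\int h\,d\nu$. Fix $n\ge2$ and $\varepsilon>0$. For each $k$ the open sets $\{h_i>k/n\}$ are upward directed with union $\{h>k/n\}$, so by (a) and directedness there is one $i$ with $\nu(h_i>k/n)\ge\nu(h>k/n)-\varepsilon$ for $k=1,\dots,n-1$. Any function $g$ with values in $[0,1]$ satisfies $g-\frac1n\le\frac1n\sum_{k=1}^{n-1}1_{\{g>k/n\}}\le g$. Therefore
\[
\int h_i\,d\nu\ge\frac1n\sum_{k=1}^{n-1}\nu(h_i>k/n)\ge\frac1n\sum_{k=1}^{n-1}\nu(h>k/n)-\varepsilon\ge\int h\,d\nu-\frac{\nu(K)}n-\varepsilon.\qedhere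
\]
\end{proof}

\begin{lemma}\label{lem:lift}
Let $\pi\colon K'\to K$ be a continuous surjection of compact Hausdorff spaces and $M\in P(K)$. Then there is $M'\in P(K')$ whose image under $\pi$ is $M$.
\end{lemma}

\begin{proof}
Since $\pi$ is onto, $h\mapsto h\circ\pi$ is an isometry of $C(K)$ into $C(K')$. The functional $h\circ\pi\mapsto\int h\,dM$ on its range has norm $1$ and value $1$ at $1$, so a Hahn--Banach extension is some $M'\in P(K')$. The image $\pi_*M'$ is Radon, because continuous images of compact sets are compact, and it agrees with $M$ on $C(K)$.
\end{proof}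

\section{The Lindel\"of case}\label{sec:lindelof}

Let $X$ be a compact convex set. Order $P(X)$ by $\mu\prec\nu$ if $\int f\,d\mu\le\int f\,d\nu$ for all continuous convex $f\colon X\to\mathbb R$, and call $\mu$ \emph{maximal} if it is maximal in this order. We use two facts of Choquet theory. By the Choquet--Bishop--de Leeuw theorem, every $x\in X$ is the barycenter of a maximal measure. By the Bishop--de Leeuw theorem (see \cite{Phelps}), a maximal measure vanishes on every compact $G_\delta$ set disjoint from $\operatorname{ext}X$. Inner regularity produces compact sets, not compact $G_\delta$ sets; the Lindel\"of property is used exactly to close this gap.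

\begin{proof}[Proof of Theorem~\ref{thm:lindelof}]
Let $w\in A_{sa}(X)$ and $x\in X$. It suffices to prove the upper estimate in \eqref{eq:det} and to apply it to $-w$. We may assume $\sup w(\operatorname{ext}X)<\infty$. Let $c>\sup w(\operatorname{ext}X)$ and let $\mu$ be a maximal measure with $r(\mu)=x$. We show that $\mu(w\ge c)=0$; then $w(x)=\int w\,d\mu\le c$, and it remains to let $c$ decrease to $\sup w(\operatorname{ext}X)$.

The set $\{w\ge c\}$ is $\mu$-measurable, so it is enough to show $\mu(Q)=0$ for every compact $Q\subset\{w\ge c\}$. Such a $Q$ is disjoint from $\operatorname{ext}X$. For each $y\in\operatorname{ext}X$ Urysohn's lemma gives a continuous $f_y\colon X\to[0,1]$ with $f_y(y)=1$ and $f_y=0$ on $Q$. Since $\operatorname{ext}X$ is Lindel\"of, it is covered by countably many of the open sets $\{f_y>0\}$, say for $y_1,y_2,\dots$. Then $Z=\{\sum_n2^{-n}f_{y_n}=0\}$ is the zero set of a continuous function, hence a compact $G_\delta$ set; it contains $Q$ and misses $\operatorname{ext}X$. Thus $\mu(Q)\le\mu(Z)=0$.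

If $X$ is metrizable, then $\operatorname{ext}X$ is second countable, hence Lindel\"of.
\end{proof}

\begin{remark}\label{rem:baire}
The \emph{Baire} sets of $X$ form the $\sigma$-algebra generated by the compact $G_\delta$ sets, and the measure of a Baire set is the supremum of the measures of its compact $G_\delta$ subsets. So if $w\in A_{sa}(X)$ is Baire measurable, then $\mu(w\ge c)=0$ in the proof above with no hypothesis on $X$, and \eqref{eq:det} holds. A counterexample therefore needs a function that is not Baire measurable, on a set whose extreme points are not Lindel\"of.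
\end{remark}

\section{Strongly affine functions on state spaces}\label{sec:state}

The simplest discontinuous strongly affine functions live on $P(K)$ and have the form $\mu\mapsto\mu(E)$. They are of no use there, since $\mu(E)$ lies between the infimum and the supremum of the values $\delta_y(E)$. The plan is to pass to a quotient of $P(K)$ in which the points of $E$ are no longer extreme while $\mu\mapsto\mu(E)$ survives.

Let $K$ be a compact Hausdorff space and $H\subset C(K)$ a linear subspace containing the constants. The \emph{state space} of $H$ is
\[
X=\{\xi\in H^*:\|\xi\|=\xi(1)=1\}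
\]
with the weak$^*$ topology, a compact convex set. The weak$^*$ continuous functionals on $H^*$ are the evaluations at elements of $H$, so the barycenter of $M\in P(X)$ is given by $r(M)(f)=\int\xi(f)\,dM(\xi)$ for $f\in H$. The restriction map $\pi\colon P(K)\to X$, $\pi(\mu)=\mu|_H$, is affine and continuous, and it is onto by the Hahn--Banach theorem and the remark on norm-one functionals in Section~\ref{sec:radon}. Put $e_y=\pi(\delta_y)$ for $y\in K$, and let $H^\perp$ be the set of $\sigma\in\mathcal M(K)$ with $\int f\,d\sigma=0$ for all $f\in H$. Thus $\pi(\mu)=\pi(\mu')$ if and only if $\mu-\mu'\in H^\perp$.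

\begin{lemma}\label{lem:ext}
\begin{itemize}
\item[(a)] Every extreme point of $X$ has the form $e_y$ with $y\in K$.
\item[(b)] If $\delta_y$ is the only $\mu\in P(K)$ with $\pi(\mu)=e_y$, then $e_y\in\operatorname{ext}X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\xi\in\operatorname{ext}X$. The fiber $\pi^{-1}(\xi)$ is nonempty, compact and convex, so it has an extreme point $\mu$ by the Krein--Milman theorem. If $\mu=\frac12(\mu_1+\mu_2)$ in $P(K)$, then $\xi=\frac12(\pi(\mu_1)+\pi(\mu_2))$, so $\mu_1,\mu_2$ lie in the fiber and $\mu_1=\mu_2=\mu$. Hence $\mu$ is extreme in $P(K)$, that is, a Dirac measure.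

(b) If $e_y=\frac12(\pi(\mu_1)+\pi(\mu_2))$, then $\frac12(\mu_1+\mu_2)=\delta_y$, so $\mu_1=\mu_2=\delta_y$.
\end{proof}

\begin{proposition}\label{prop:descent}
Let $E=\bigcup_nE_n$ with $E_1\subset E_2\subset\cdots$ closed in $K$, and suppose that $\sigma(E)=0$ for all $\sigma\in H^\perp$. Then the formula $u(\pi(\mu))=\mu(E)$, $\mu\in P(K)$, defines a function $u\colon X\to[0,1]$ such that
\begin{itemize}
\item[(a)] $u$ is the pointwise limit of an increasing sequence of upper semicontinuous concave functions $X\to[0,1]$, and $\{u>c\}$ is an $F_\sigma$ set for every $c\in\mathbb R$;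
\item[(b)] $u\in A_{sa}(X)\cap\operatorname{Bo}(X)$.
\end{itemize}
\end{proposition}

\begin{proof}
The hypothesis says that $\mu(E)$ depends only on $\pi(\mu)$, so $u$ is well defined.

Let $G\subset K$ be open and let $\mathcal U_G$ be the set of continuous $h$ with $0\le h\le1_G$. It is upward directed, being closed under maxima, and inner regularity and Urysohn's lemma give
\begin{equation}\label{eq:open}
\mu(G)=\sup_{h\in\mathcal U_G}\int h\,d\mu\qquad(\mu\in P(K)).
\end{equation}
So $\mu\mapsto\mu(G)$ is lower semicontinuous on $P(K)$, and $\mu\mapsto\mu(E_n)=1-\mu(K\setminus E_n)$ is upper semicontinuous.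

(a) The numbers $\mu(E_n)$ need not depend only on $\pi(\mu)$, so we take the best value in each fiber:
\[
u_n(\xi)=\max\{\mu(E_n):\pi(\mu)=\xi\}.
\]
The maximum exists because the fiber is compact. The set $\{u_n\ge c\}=\pi(\{\mu:\mu(E_n)\ge c\})$ is compact, so $u_n$ is upper semicontinuous. If $\mu_1,\mu_2$ attain the maxima for $\xi_1,\xi_2$ and $0\le a\le1$, then $a\mu_1+(1-a)\mu_2$ lies in the fiber of $a\xi_1+(1-a)\xi_2$, which gives concavity. The sequence increases, $u_n\le u$, and $u_n(\xi)\ge\mu(E_n)\to\mu(E)=u(\xi)$ for any $\mu$ in the fiber of $\xi$. Finally $\{u>c\}=\bigcup_{n,k}\{u_n\ge c+\frac1k\}$ is $F_\sigma$.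

(b) By (a), $u$ is Borel, and it is bounded. Let $M\in P(X)$. We lift the problem to $P(K)$: by Lemma~\ref{lem:lift} there is a Radon probability measure $M'$ on $P(K)$ with $\pi_*M'=M$. By the Riesz theorem there is $\bar\mu\in P(K)$ with
\[
\int h\,d\bar\mu=\int\Big(\int h\,d\mu\Big)\,dM'(\mu)\qquad(h\in C(K)).
\]
For $f\in H$ the right side equals $\int\xi(f)\,dM(\xi)=r(M)(f)$, so $r(M)=\pi(\bar\mu)$. It remains to extend the identity from continuous functions to $1_E$. For open $G$, the functions $\mu\mapsto\int h\,d\mu$ with $h\in\mathcal U_G$ form an upward directed family of continuous functions $P(K)\to[0,1]$, so \eqref{eq:open} and Lemma~\ref{lem:tau}(c) give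
\[
\int\mu(G)\,dM'(\mu)=\sup_{h\in\mathcal U_G}\int\Big(\int h\,d\mu\Big)\,dM'(\mu)=\sup_{h\in\mathcal U_G}\int h\,d\bar\mu=\bar\mu(G).
\]
Taking complements gives $\int\mu(E_n)\,dM'(\mu)=\bar\mu(E_n)$, and monotone convergence gives the same for $E$. Hence
\[
\int u\,dM=\int u(\pi(\mu))\,dM'(\mu)=\int\mu(E)\,dM'(\mu)=\bar\mu(E)=u(r(M)).\qedhere
\]
\end{proof}

Since $u(e_y)=1_E(y)$, Lemma~\ref{lem:ext}(a) and Proposition~\ref{prop:descent} reduce Theorem~\ref{thm:main} to finding $K$, $H$ and a nonempty $F_\sigma$ set $E\subset K$ such that
\begin{itemize}
\item[(A)] $\sigma(E)=0$ for every $\sigma\in H^\perp$;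
\item[(B)] $e_y\notin\operatorname{ext}X$ for every $y\in E$.
\end{itemize}
These requirements compete. By (B) and Lemma~\ref{lem:ext}(b), each $y\in E$ admits a measure $\mu\ne\delta_y$ with $\pi(\mu)=e_y$: the point $y$ can be spread out. By (A), $\mu(E)=1$, so the mass lands on points that can again be spread out. The process must never carry mass out of $E$, not even in the limit.

\section{Two models}\label{sec:model}

The description above suggests a tree whose nodes form $E$, each node being the average of its children. With finite branching this fails.

\begin{example}\label{ex:binary}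
Let $K$ be the set of all finite and infinite sequences in $\{0,1\}$, where finite sequences are isolated points and the basic neighborhoods of an infinite sequence $y$ are the sets of all extensions of $(y_1,\dots,y_n)$. This is a compact metrizable space. Let $E$ be the set of finite sequences and let $H$ consist of the $f\in C(K)$ with $f(s)=\frac12(f(s0)+f(s1))$ for all $s\in E$. Let $\mu_n$ be the uniform measure on the sequences of length $n$. By induction $\int f\,d\mu_n=f(\emptyset)$ for $f\in H$, so a weak$^*$ cluster point $\mu$ of $(\mu_n)$ satisfies $\delta_\emptyset-\mu\in H^\perp$. Each $\{s\}$ with $s\in E$ is clopen and $\mu_n$-null for large $n$, so $\mu(E)=0$. Condition (A) fails: repeated averaging sweeps all the mass out to the infinite branches.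
\end{example}

To block this escape we let a node be the \emph{Lebesgue} average of a continuum of children, and we choose a topology in which Lemma~\ref{lem:tau}(b) applies. Two levels show the effect.

\begin{example}\label{ex:two}
Let $Y$ be the disjoint union of the \emph{base} $[0,1]$ and the \emph{columns} $C_t=\{t\}\times[0,1]$, $t\in[0,1]$, and let $\varphi\colon Y\to[0,1]$ send $t$ and all of $C_t$ to $t$. Call $G\subset Y$ open if each $G\cap C_t$ is open in the usual topology of $C_t$ and, for each base point $t\in G$, the set $G$ contains $\varphi^{-1}(U)$ minus finitely many columns for some open $U\ni t$; see Figure~\ref{fig:Y}. The columns are clopen, $\varphi$ is continuous, and the base is closed and carries its usual topology. The space is Hausdorff: $\varphi$ separates points of different fibers, and $C_t$ is clopen. It is compact: finitely many members of an open cover contain the base and all but finitely many columns, and the columns are compact.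

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (0,2.3)--(8,2.3);
\draw[very thick] (2.2,2.3)--(5.8,2.3);
\fill (4,2.3) circle (2pt) node[above] {$t$};
\node[above] at (5.3,2.3) {$U$};
\foreach \x in {0,0.4,0.8,1.2,1.6,2,6,6.4,6.8,7.2,7.6,8} \draw[gray] (\x,0)--(\x,1.9);
\foreach \x in {2.4,2.8,3.2,3.6,4.4,5.2,5.6} \draw[very thick] (\x,0)--(\x,1.9);
\foreach \x in {4,4.8} \draw[dashed] (\x,0)--(\x,1.9);
\node[below] at (4,0) {$C_t$};
\end{tikzpicture}
\caption{The two-level space $Y$: a base interval with a column hanging below each of its points. A basic neighborhood of the base point $t$ (thick) consists of an open interval $U\ni t$ and all columns below $U$ except finitely many (dashed). The omitted columns may include $C_t$ itself.}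
\label{fig:Y}
\end{figure}

Let $\lambda_t$ be Lebesgue measure on $C_t$, let $\lambda_\emptyset$ be Lebesgue measure on the base, and let $H$ consist of the $f\in C(Y)$ with $f(t)=\int f\,d\lambda_t$ for all $t$.

\emph{Atoms move down.} By the definition of $H$, $e_t=\pi(\lambda_t)$.

\emph{Diffuse mass is stuck.} If $\pi(\mu)=\pi(\lambda_\emptyset)$, then $\mu=\lambda_\emptyset$. Indeed, $g\circ\varphi\in H$ for all $g\in C([0,1])$, so $\varphi_*\mu=\lambda$ and $\mu(C_t)\le\lambda(\{t\})=0$ for every $t$. The columns are disjoint open sets, so $\mu(\bigcup_tC_t)=0$ by Lemma~\ref{lem:tau}(b). Thus $\mu$ lives on the base, where $\varphi$ is the identity.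

So every point of the base can be moved into its column, and yet $\lambda_\emptyset$ cannot be moved at all. This is the mechanism we need, but two levels are not enough, for the following reason.

\emph{Points of the columns are extreme.} For $y=(t,\tau)$ let $g(\tau')=-|\tau'-\tau|$, and let $f$ equal $g(\tau')$ at $(t,\tau')\in C_t$ and $\lambda(g)<0$ outside $C_t$. Then $f\in H$, $f(y)=0$ and $f<0$ elsewhere, so $\pi(\mu)=e_y$ forces $\mu=\delta_y$, and Lemma~\ref{lem:ext}(b) applies.

Hence (B) confines $E$ to the base, while (A) applied to $\delta_t-\lambda_t$ requires $\lambda_t(E)=1$ for each $t\in E$. No nonempty $E$ exists.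
\end{example}

The remedy is to hang a column below every point of every column and to continue forever. Compactness forces us to add the infinite branches, and these will be the extreme points. In contrast with Example~\ref{ex:binary}, one step of averaging turns an atom into a diffuse measure, which can go no further.

\section{The tree space}\label{sec:tree}

Let $L$ be the set of all nonempty finite sequences and all infinite sequences in $[0,1]$. For a finite sequence $s$, possibly empty, $|s|$ is its length, $st$ is $s$ followed by $t\in[0,1]$, and $T_s\subset L$ is the set of sequences that \emph{properly} extend $s$; thus $T_\emptyset=L$ and $s\notin T_s$. Let $I^*=[0,1]\sqcup\{*\}$, where $*$ is an isolated point, and define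
\[
\varphi_s\colon L\to I^*,\qquad \varphi_s(x)=x_{|s|+1}\ \text{ if }x\in T_s,\qquad\varphi_s(x)=*\ \text{ if }x\notin T_s.
\]
So $\varphi_s(x)$ records through which child of $s$ the sequence $x$ passes. Give $L$ the coarsest topology making all $\varphi_s$ continuous.

\begin{lemma}\label{lem:compact}
The maps $\varphi_s$ separate the points of $L$, and $L$ is compact Hausdorff.
\end{lemma}

\begin{proof}
Let $x\ne y$. If both have an $n$th entry and these differ for some $n$, take the least such $n$ and let $s$ be the common initial segment of length $n-1$; then $\varphi_s(x)\ne\varphi_s(y)$. Otherwise one sequence, say $y$, properly extends the other, and $\varphi_x(x)=*\ne\varphi_x(y)$.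

Hence $\Phi=(\varphi_s)_s$ is a homeomorphism of $L$ onto a subspace of the compact Hausdorff space $\prod_sI^*$. We claim that its image is
\[
W=\{z:\ z_\emptyset\ne*,\ \text{and for all }s\text{ and }t\in[0,1]:\ z_{st}=*\ \text{ or }\ z_s=t\},
\]
which is closed because $[0,1]$, $\{*\}$ and $\{t\}$ are closed in $I^*$. If $\varphi_{st}(x)\ne*$, then $x$ properly extends $st$, so $\varphi_s(x)=t$; and $\varphi_\emptyset(x)=x_1\neq*$. Thus $\Phi(L)\subset W$. Conversely, let $z\in W$. Put $x_1=z_\emptyset$, $x_2=z_{(x_1)}$, $x_3=z_{(x_1,x_2)}$, and so on, stopping as soon as the value $*$ occurs; this defines $x\in L$. If $x\in T_s$, then $\varphi_s(x)=x_{|s|+1}=z_s$ by construction. If $z_s\ne*$ with $s=(s_1,\dots,s_n)$, the definition of $W$ gives successively $z_{(s_1,\dots,s_{n-1})}=s_n,\ \dots,\ z_\emptyset=s_1$, so $x$ begins with $s$ and continues with $z_s$, that is, $x\in T_s$. Therefore $z_s=*=\varphi_s(x)$ whenever $x\notin T_s$, and $z=\Phi(x)$.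
\end{proof}

Each $T_s=\varphi_s^{-1}([0,1])$ is clopen. For $N\ge0$ let $F_N$ be the set of $x\in L$ of length at most $N$, so $F_0=\emptyset$. Its complement is a disjoint union of open sets,
\begin{equation}\label{eq:levels}
L\setminus F_N=\bigsqcup_{|s|=N}T_s,
\end{equation}
so $F_N$ is closed. Let $F=\bigcup_NF_N$, the $F_\sigma$ set of finite sequences, and $B=L\setminus F$, the set of infinite sequences. The \emph{column} below a finite sequence $s$ is $C_s=\{st:t\in[0,1]\}=T_s\cap F_{|s|+1}$. It is compact, and $\varphi_s$ maps it continuously and bijectively, hence homeomorphically, onto $[0,1]$. Let $\lambda_s\in P(L)$ be the copy of $\lambda$ on $C_s$. The subspace $F_2$ is the space $Y$ of Example~\ref{ex:two}: all $\varphi_s$ are continuous on $Y$, so the natural bijection $Y\to F_2$ is a continuous map from a compact space onto a Hausdorff one.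

From now on
\[
H=\Big\{f\in C(L):\ f(s)=\int f\,d\lambda_s\ \text{ for all }s\in F\Big\},
\]
a closed subspace of $C(L)$ containing the constants, and $X$, $\pi$, $e_y$, $H^\perp$ are as in Section~\ref{sec:state} with $K=L$.

To control $H^\perp$ we need many members of $H$. A function of $\varphi_s$ is constant on each child of $s$ together with everything below that child, so it satisfies the averaging condition throughout $T_s$. At $s$ the value is then forced, and we use that value everywhere outside $T_s$. For a finite sequence $s$, possibly empty, and $g\in C([0,1])$ put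
\[
f_{s,g}(x)=g(\varphi_s(x))\ \text{ for }x\in T_s,\qquad f_{s,g}(x)=\lambda(g)\ \text{ for }x\notin T_s.
\]

\begin{lemma}\label{lem:test}
$f_{s,g}\in H$.
\end{lemma}

\begin{proof}
The function is continuous, being $\varphi_s$ followed by the extension of $g$ to $I^*$ with value $\lambda(g)$ at $*$. Let $q\in F$. If $q\in T_s$, then $C_q\subset T_s$, and $f_{s,g}$ equals $g(q_{|s|+1})$ at $q$ and on $C_q$. If $q=s$, then $f_{s,g}(s)=\lambda(g)=\int f_{s,g}\,d\lambda_s$. In the remaining case $q$ does not extend $s$. Then no $qt$ properly extends $s$, so $f_{s,g}=\lambda(g)$ at $q$ and on $C_q$.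
\end{proof}

\section{Annihilating measures and the proof of Theorem~\ref{thm:main}}\label{sec:ann}

We take $E=F$. Condition (A) is the heart of the matter: $H^\perp$ contains the measures $\delta_s-\lambda_s$, which give mass zero to $F$, but also all weak$^*$ limits of their linear combinations, and Example~\ref{ex:binary} shows that such limits can lose mass from the nodes.

\begin{lemma}\label{lem:ann}
Let $\sigma\in H^\perp$. Then:
\begin{itemize}
\item[(a)] for every finite $s$, including $\emptyset$, the image of $\sigma|_{T_s}$ under $\varphi_s$ is $\sigma(T_s)\lambda$;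
\item[(b)] $\sigma(\{s\})+\sigma(T_s)=0$ for every $s\in F$;
\item[(c)] $\sigma(F)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $1\in H$, we have $\sigma(L)=0$, so $\sigma(L\setminus T_s)=-\sigma(T_s)$. From $\int f_{s,g}\,d\sigma=0$ we get
\[
\int_{T_s}g\circ\varphi_s\,d\sigma=-\lambda(g)\,\sigma(L\setminus T_s)=\sigma(T_s)\lambda(g)\qquad(g\in C([0,1])),
\]
and a finite signed Borel measure on $[0,1]$ is determined by its integrals of continuous functions.

(b) Write $s=pt$ with $t\in[0,1]$. Then $\{x\in T_p:\varphi_p(x)=t\}=\{s\}\cup T_s$, a disjoint union, and (a) for $p$ gives $\sigma(\{s\}\cup T_s)=\sigma(T_p)\lambda(\{t\})=0$.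

(c) Let $N\ge1$. By $\sigma(L)=0$, \eqref{eq:levels}, Lemma~\ref{lem:tau}(b) and part (b),
\begin{equation}\label{eq:flux}
\sigma(F_N)=-\sigma(L\setminus F_N)=-\sum_{|s|=N}\sigma(T_s)=\sum_{|s|=N}\sigma(\{s\}).
\end{equation}
The last sum runs over points of $F_N\setminus F_{N-1}$, so $|\sigma(F_N)|\le|\sigma|(F_N\setminus F_{N-1})$. These sets are pairwise disjoint and $|\sigma|$ is finite, so the bound tends to $0$. Since the $F_N$ increase to $F$, we obtain $\sigma(F)=\lim_N\sigma(F_N)=0$.
\end{proof}

\begin{remark}\label{rem:hyp}
Identity \eqref{eq:flux} is the general form of the computation in Example~\ref{ex:two}: the net mass that crosses below level $N$ equals the net \emph{atomic} mass on level $N$. It uses the two features of the construction. That $\lambda$ has no atoms enters in (b); in Example~\ref{ex:binary} the measure $\sigma=\delta_\emptyset-\mu$ gives mass $-\frac12$, not $0$, to the set of extensions of $(0)$. That the sets $T_s$ are open enters in the uncountable sum in \eqref{eq:flux}.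
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:ann}(c) and Proposition~\ref{prop:descent} with $E_n=F_n$, the formula $u(\pi(\mu))=\mu(F)$ defines a function $u\colon X\to[0,1]$ in $A_{sa}(X)\cap\operatorname{Bo}(X)$, and $u(e_y)=1_F(y)$ for $y\in L$.

We verify (B). Let $s\in F$, and let $\lambda',\lambda''\in P(L)$ be twice the restrictions of $\lambda_s$ to $\{st:t\le\frac12\}$ and to $\{st:t\ge\frac12\}$. By the definition of $H$,
\[
e_s=\pi(\lambda_s)=\tfrac12\big(\pi(\lambda')+\pi(\lambda'')\big).
\]
For $g(t)=t$ we have $\int f_{s,g}\,d\lambda'=\frac14$ and $\int f_{s,g}\,d\lambda''=\frac34$, so $\pi(\lambda')\ne\pi(\lambda'')$ and $e_s$ is not extreme.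

By Lemma~\ref{lem:ext}(a), every extreme point of $X$ is therefore $e_y$ for some $y\in B$, and $u(e_y)=0$. On the other hand $u(e_s)=1$ for every $s\in F$. As $\operatorname{ext}X\ne\emptyset$, we have $\sup u(\operatorname{ext}X)=0<1=u(e_s)$.
\end{proof}

\section{Extreme points and the simplex property}\label{sec:props}

\begin{proposition}\label{prop:ext}
The map $e\colon y\mapsto e_y$ is a homeomorphic embedding of $L$ into $X$, and $\operatorname{ext}X=e(B)=e(L)\cap\bigcap_N(X\setminus e(F_N))$. The space $B$ is homeomorphic to $D^{\mathbb N}$, where $D$ is the set $[0,1]$ with the discrete topology.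
\end{proposition}

\begin{proof}
\emph{The functions $f_{s,g}$ separate points.} Let $x\ne y$ and choose $s$ with $\varphi_s(x)\ne\varphi_s(y)$ by Lemma~\ref{lem:compact}. If both values lie in $[0,1]$, take $g(\tau)=\tau$. If one is $*$ and the other is $t\in[0,1]$, take $g(\tau)=|\tau-t|$, so that $g(t)=0<\lambda(g)$. In both cases $f_{s,g}(x)\ne f_{s,g}(y)$. Thus $e$ is a continuous injection of a compact space into a Hausdorff space, hence an embedding.

\emph{Extreme points.} The proof of Theorem~\ref{thm:main} gives $\operatorname{ext}X\subset e(B)$. Let $y\in B$ and $\mu\in P(L)$ with $\pi(\mu)=e_y$. For $n\ge1$ let $s_n=(y_1,\dots,y_n)$ and $A_n=\{s_n\}\cup T_{s_n}$. Lemma~\ref{lem:ann}(b) for $\sigma=\mu-\delta_y$ gives $\mu(A_n)=\delta_y(A_n)=1$. The sets $A_n$ decrease to $\{y\}$, so $\mu=\delta_y$, and $e_y$ is extreme by Lemma~\ref{lem:ext}(b). The second formula for $e(B)$ holds because $e$ is injective and $B=L\setminus\bigcup_NF_N$.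

\emph{The topology of $B$.} As a set, $B=D^{\mathbb N}$, and the cylinders $[s]=T_s\cap B$ form a base of the product topology. They are open in $B$. Conversely, the topology of $B$ is generated by the sets $\varphi_s^{-1}(V)\cap B$ with $V$ open in $I^*$. Such a set is the union of the cylinders $[st]$ with $t\in V\cap[0,1]$, together with the cylinders $[q]$, $|q|=|s|$, $q\ne s$, in case $*\in V$. So the two topologies coincide.
\end{proof}

\begin{remark}\label{rem:borel}
The cylinders $[(t)]$, $t\in[0,1]$, form an uncountable partition of $B$ into nonempty open sets, so $\operatorname{ext}X$ is not Lindel\"of, as Theorem~\ref{thm:lindelof} requires. Note also that $\operatorname{ext}X$ is a Borel subset of $X$, yet every $M\in P(X)$ with barycenter $e_s$, $s\in F$, has $M(\operatorname{ext}X)=0$: from $\int u\,dM=1$ and $u\le1$ it follows that $u=1$ almost everywhere.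
\end{remark}

Recall the definition of a simplex. Suppose that the compact convex set $X$ lies in a closed hyperplane missing the origin, as our $X\subset\{\xi:\xi(1)=1\}$ does, and let $\widetilde X=\{a\xi:a\ge0,\ \xi\in X\}$ be the cone it generates. Order the vector space $\widetilde X-\widetilde X$ by $\xi\le\eta$ if $\eta-\xi\in\widetilde X$. Then $X$ is a \emph{Choquet simplex} if any two elements of this space have a supremum; equivalently, if $\widetilde X$ is a lattice in its own order.

Suprema are hard to see in $H^*$ but easy to see in $\mathcal M(L)$, where $\sigma\vee\sigma'=\frac12(\sigma+\sigma'+|\sigma-\sigma'|)$. So we look for one canonical measure in each fiber of $\pi$. Section~\ref{sec:model} suggests the choice: move every atom in $F$ down one level, after which nothing moves. Let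
\[
\mathcal M_0=\{\sigma\in\mathcal M(L):\sigma(\{s\})=0\ \text{ for all }s\in F\},
\]
and let $\mathcal M_0^+$ be the set of its positive elements.

\begin{lemma}\label{lem:unique}
$\mathcal M_0\cap H^\perp=\{0\}$.
\end{lemma}

\begin{proof}
Let $\sigma\in\mathcal M_0\cap H^\perp$. By Lemma~\ref{lem:ann}(b), $\sigma(T_s)=0$ for $s\in F$, and $\sigma(T_\emptyset)=\sigma(L)=0$. For finite $s$ and $g\in C([0,1])$ let $h_{s,g}\in C(L)$ equal $g\circ\varphi_s$ on $T_s$ and $0$ outside. By Lemma~\ref{lem:ann}(a), $\int h_{s,g}\,d\sigma=\sigma(T_s)\lambda(g)=0$. It suffices to show that the linear span $\mathcal A$ of the functions $h_{s,g}$ is dense in $C(L)$, and we use the Stone--Weierstrass theorem. The span contains $1=h_{\emptyset,1}$ and $f_{s,g}=h_{s,g}+\lambda(g)(1-h_{s,1})$, so it separates points by the proof of Proposition~\ref{prop:ext}. It is closed under products: $h_{s,g}h_{s,g'}=h_{s,gg'}$; if $q$ properly extends $s$, then $\varphi_s=q_{|s|+1}$ on $T_q$ and $h_{s,g}h_{q,g'}=g(q_{|s|+1})h_{q,g'}$; and if neither of $s,q$ extends the other, then $T_s\cap T_q=\emptyset$ and the product is $0$.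
\end{proof}

\begin{proposition}\label{prop:simplex}
$X$ is a Choquet simplex.
\end{proposition}

\begin{proof}
If $\sigma\in\mathcal M_0$, then $|\sigma|(\{s\})=|\sigma(\{s\})|=0$ for $s\in F$, so $|\sigma|\in\mathcal M_0$. Hence $\mathcal M_0=\mathcal M_0^+-\mathcal M_0^+$, and the supremum in $\mathcal M(L)$ of two elements of $\mathcal M_0$ lies in $\mathcal M_0$. So $\mathcal M_0$, ordered by the cone $\mathcal M_0^+$, is a vector lattice.

The restriction map $\rho\colon\mathcal M_0\to H^*$ is linear, and it is injective by Lemma~\ref{lem:unique}. We claim that $\rho(\mathcal M_0^+)=\widetilde X$. A nonzero $\nu\in\mathcal M_0^+$ is a positive multiple of a probability measure, so $\rho(\nu)\in\widetilde X$. Conversely, let $\xi=\pi(\mu)\in X$, let $A$ be the countable set of $s\in F$ with $\mu(\{s\})>0$, and put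
\[
\nu=\mu|_{L\setminus A}+\sum_{s\in A}\mu(\{s\})\lambda_s=\mu-\sum_{s\in A}\mu(\{s\})(\delta_s-\lambda_s).
\]
The series converge in the norm of $\mathcal M(L)$. The first expression shows that $\nu\ge0$ and that $\nu$ has no atoms in $F$, since the measures $\lambda_s$ have no atoms. The second shows that $\mu-\nu\in H^\perp$, since $\delta_s-\lambda_s\in H^\perp$. So $\nu\in\mathcal M_0^+$ and $\rho(\nu)=\xi$, which proves the claim.

Thus $\rho$ is a linear bijection of $\mathcal M_0$ onto $\widetilde X-\widetilde X$ that maps $\mathcal M_0^+$ onto $\widetilde X$. It is an order isomorphism, and $\widetilde X-\widetilde X$ is a vector lattice.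
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:props}]
Part (a) is Proposition~\ref{prop:simplex}. Part (b) follows from Proposition~\ref{prop:ext}: the sets $e(L)$ and $e(F_N)$ are compact, $D$ has cardinality $2^{\aleph_0}$, and $d(x,y)=2^{-\min\{n:\,x_n\ne y_n\}}$ for $x\ne y$ is a complete metric for the product topology of $D^{\mathbb N}$. Part (c) is Proposition~\ref{prop:descent}(a). For (d) take $v=a+(b-a)u$, which is Borel and strongly affine; the case $a=0$, $b=1$ excludes any estimate of the stated form.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KRS}
Ond\v{r}ej F.K. Kalenda, Jakub Rondo\v{s}, Ji\v{r}\'i Spurn\'y,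
\emph{Boundary integral representation of multipliers of fragmented affine functions and other intermediate function spaces},
arXiv:2305.16920 (2023).

\bibitem{Phelps}
Phelps, \emph{Lectures on Choquet's Theorem}.

\end{thebibliography}
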